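\title{Small holes, the Bergman kernel and the first Dirichlet eigenvalue of plane domains}

\begin{abstract}
For a domain $\Omega\subsetneq\mathbb C$ let $\kappa(\Omega)$ be the infimum of the Bergman kernel on the diagonal and $\lambda_1(\Omega)$ the first Dirichlet eigenvalue of the Laplacian. It is known that $\kappa\ge c_0\lambda_1$ with a numerical constant $c_0>0$. We show that the reverse inequality fails. If closed discs of radius $\delta$ centered at the Gaussian integers are removed from the plane, then $\kappa/\lambda_1$ is comparable to $\log\log(1/\delta)$ as $\delta\to0$. There are also domains containing the unit disc with $\lambda_1=0$ and $\kappa$ arbitrarily close to $1/\pi$, so $\kappa$ is not bounded by any function of $\lambda_1$. The reason is that the contributions of many small holes to the Bergman kernel at a point add up like the divergent lattice sum $\sum|z-a|^{-2}$, while the eigenvalue sees only the density of the holes.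
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $\Omega\subsetneq\mathbb C$ is a domain, $dA$ is Lebesgue measure, $D(a,r)$ is the open disc with center $a$ and radius $r$, and $\mathbb D=D(0,1)$. The Bergman space $A^2(\Omega)$ consists of the holomorphic functions on $\Omega$ with $\|f\|^2=\int_\Omega|f|^2\,dA<\infty$. Its reproducing kernel on the diagonal is
\[
K_\Omega(z)=\sup\{|f(z)|^2:\ f\in A^2(\Omega),\ \|f\|\le1\},
\qquad\text{and we put}\qquad
\kappa(\Omega)=\inf_{z\in\Omega}K_\Omega(z).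
\]
The first Dirichlet eigenvalue of $-\Delta$ on $\Omega$ is
\[
\lambda_1(\Omega)=\inf_{\phi\in C_0^\infty(\Omega)\setminus\{0\}}\frac{\int_\Omega|\nabla\phi|^2\,dA}{\int_\Omega|\phi|^2\,dA}.
\]

Both numbers measure how little room there is in $\Omega$. They do not increase when $\Omega$ is enlarged, they are invariant under rigid motions, and they are multiplied by $t^{-2}$ when $\Omega$ is replaced by $t\Omega$. Let $R(\Omega)=\sup_{z\in\Omega}\operatorname{dist}(z,\partial\Omega)$ be the inradius, the supremum of the radii of the discs contained in $\Omega$. Comparison with these discs gives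
\begin{equation}\label{eq:inradius}
\kappa(\Omega)\le\frac1{\pi R(\Omega)^2},\qquad \lambda_1(\Omega)\le\frac{\lambda_1(\mathbb D)}{R(\Omega)^2}.
\end{equation}
It is known that there is a numerical constant $c_0>0$ such that $\kappa(\Omega)\ge c_0\lambda_1(\Omega)$ for every domain $\Omega\subsetneq\mathbb C$; we shall not use this fact. The question of this paper, which comes from Chen and Xiong \cite{CX}, is whether the two quantities are comparable:

\begin{quote}
Is there a numerical constant $C_0>0$ such that $\kappa(\Omega)\le C_0\lambda_1(\Omega)$ for every domain $\Omega\subsetneq\mathbb C$?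
\end{quote}

For domains without holes the answer is yes, because there the inradius controls $\lambda_1$ from below as well.

\begin{proposition}\label{prop:positive}
If $\alpha>0$ and $\lambda_1(\Omega)\ge\alpha R(\Omega)^{-2}$, then $\kappa(\Omega)\le\frac1{\pi\alpha}\lambda_1(\Omega)$. In particular $\kappa(\Omega)\le\frac4\pi\lambda_1(\Omega)$ for every simply connected domain $\Omega\subsetneq\mathbb C$.
\end{proposition}

A counterexample must therefore have $\lambda_1$ much smaller than $R^{-2}$, and the way to arrange this is to bound the inradius by many very small holes. Even then one may guess that the answer is yes: we shall see in Section~\ref{sec:model} that a small hole of radius $\delta$ enters both problems at the same order $1/\log(1/\delta)$. The guess is wrong, and the simplest periodic domain shows by exactly how much.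

\begin{theorem}\label{thm:lattice}
For $0<\delta<\frac12$ let
\[
\Omega_\delta=\mathbb C\setminus\bigcup_{a\in\mathbb Z+i\mathbb Z}\overline{D(a,\delta)},\qquad M=\log\frac1{2\delta}.
\]
There are absolute constants $c,C>0$ such that for all sufficiently small $\delta$
\[
\frac cM\le\lambda_1(\Omega_\delta)\le\frac CM,\qquad c\,\frac{\log M}M\le\kappa(\Omega_\delta)\le C\,\frac{\log M}M .
\]
Hence $\kappa(\Omega_\delta)/\lambda_1(\Omega_\delta)$ is bounded above and below by positive multiples of $\log\log\frac1\delta$ as $\delta\to0$, and no constant $C_0$ as in the question exists.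
\end{theorem}

If the holes are allowed to become denser and smaller toward infinity, the gap between $1/M$ and $(\log M)/M$ can be opened completely.

\begin{theorem}\label{thm:strong}
For every $\varepsilon\in(0,1)$ there is a domain $\Omega\supset\mathbb D$ with
\[
\lambda_1(\Omega)=0,\qquad \frac{1-\varepsilon}\pi\le\kappa(\Omega)\le\frac1\pi,
\]
and $K_\Omega(z)\to\infty$ as $|z|\to\infty$, $z\in\Omega$.
\end{theorem}

\begin{corollary}\label{cor:main}
There are domains with $\lambda_1=0$ and $\kappa$ arbitrarily large, so no inequality $\kappa(\Omega)\le\Phi(\lambda_1(\Omega))$ with a finite function $\Phi$ holds for all domains. The constant $1/\pi$ in the bound $\kappa(\Omega)\le1/(\pi R(\Omega)^2)$ is sharp even among domains with $\lambda_1(\Omega)=0$.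
\end{corollary}

Both theorems rest on one lower bound for the Bergman kernel in a square that is perforated by a grid of small holes (Proposition~\ref{prop:lower}). The upper bounds come from logarithmic cutoff functions; for the kernel they enter through a general inequality, Proposition~\ref{prop:upperK}, that bounds $K_\Omega(z)$ by a weighted Dirichlet integral. The letter $C$ denotes a positive absolute constant, not always the same one.

\section{Basic facts}\label{sec:basic}

We use three properties of the Bergman kernel.

\begin{itemize}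
\item[(K1)] If $\Omega\subset\Omega'$, then $K_\Omega\ge K_{\Omega'}$ on $\Omega$, since restriction from $\Omega'$ to $\Omega$ does not increase norms.
\item[(K2)] If $T$ is holomorphic and injective on $\Omega$, then $K_\Omega(z)=|T'(z)|^2K_{T(\Omega)}(T(z))$, since $g\mapsto(g\circ T)\,T'$ is an isometry of $A^2(T(\Omega))$ onto $A^2(\Omega)$. In particular $K_{t\Omega}(tz)=t^{-2}K_\Omega(z)$ for $t>0$.
\item[(K3)] $K_{D(z,r)}(z)=1/(\pi r^2)$: the mean value property and the Cauchy--Schwarz inequality give $\pi r^2|f(z)|^2\le\|f\|^2$, with equality for constants. For the half-plane $H=\{\operatorname{Re}\zeta>0\}$ we get $K_H(\zeta_0)=1/(4\pi(\operatorname{Re}\zeta_0)^2)$ from (K2), because $\zeta\mapsto(\zeta-\zeta_0)/(\zeta+\overline{\zeta_0})$ maps $H$ conformally onto $\mathbb D$, sends $\zeta_0$ to $0$ and has derivative $1/(2\operatorname{Re}\zeta_0)$ there.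
\end{itemize}

The first inequality in \eqref{eq:inradius} follows from (K1) and (K3): if $D(z,r)\subset\Omega$, then $\kappa(\Omega)\le K_\Omega(z)\le1/(\pi r^2)$. In particular $\kappa(\Omega)=0$ if $R(\Omega)=\infty$.

\begin{proof}[Proof of Proposition~\ref{prop:positive}]
Let $R=R(\Omega)$. If $R=\infty$, then $\kappa(\Omega)=0$ and there is nothing to prove. Otherwise $\kappa(\Omega)\le1/(\pi R^2)\le\lambda_1(\Omega)/(\pi\alpha)$ by \eqref{eq:inradius} and the hypothesis. It remains to see that $\alpha=\frac14$ is admissible for simply connected $\Omega$. For bounded simply connected domains, $\lambda_1\ge1/(4R^2)$ is Makai's inequality \cite{Makai}. In general, let $\Theta$ be a conformal map of $\mathbb D$ onto $\Omega$ and $\Omega_n=\Theta(D(0,1-\frac1n))$, $n\ge2$. These domains are bounded and simply connected, and $R(\Omega_n)\le R$. Each $\phi\in C_0^\infty(\Omega)$ belongs to $C_0^\infty(\Omega_n)$ for large $n$, so $\int|\nabla\phi|^2\ge\frac1{4R^2}\int|\phi|^2$.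
\end{proof}

Our test functions for $\lambda_1$ are Lipschitz and vanish on $\partial\Omega$ rather than near it. Recall that a Lipschitz function $\phi$ on $\mathbb C$ is differentiable almost everywhere, that its pointwise gradient is its weak gradient, that the product rule holds almost everywhere, and that for real $\phi$ the truncation $\phi_t=\max(\phi-t,0)$ is Lipschitz with $\nabla\phi_t=1_{\{\phi>t\}}\nabla\phi$ almost everywhere. Call $\phi$ \emph{admissible for} $\Omega$ if it is a real, nonnegative, compactly supported Lipschitz function on $\mathbb C$ that vanishes on $\mathbb C\setminus\Omega$. Then for $t>0$ the support of $\phi_t$ lies in $\{\phi\ge t\}$, a compact subset of $\Omega$.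

\begin{lemma}\label{lem:test}
If $\phi\not\equiv0$ is admissible for $\Omega$, then $\lambda_1(\Omega)\le\int|\nabla\phi|^2\,dA\big/\int\phi^2\,dA$.
\end{lemma}

\begin{proof}
Mollifications of $\phi_t$ at small scale lie in $C_0^\infty(\Omega)$ and converge to $\phi_t$ in $L^2$ together with their gradients. Hence $\lambda_1(\Omega)\int\phi_t^2\le\int|\nabla\phi_t|^2\le\int|\nabla\phi|^2$, and $\int\phi_t^2\to\int\phi^2$ as $t\to0$.
\end{proof}

\begin{lemma}\label{lem:connected}
Let $U\subset\mathbb C$ be a domain and let $D(a,r_a)\subset U$, $a\in A$, be pairwise disjoint discs, of which each compact subset of $\mathbb C$ meets only finitely many. If $0<\delta_a<r_a$ for all $a$, then $V=U\setminus\bigcup_a\overline{D(a,\delta_a)}$ is a domain.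
\end{lemma}

\begin{proof}
A locally finite union of closed sets is closed, so $V$ is open. Join two points of $V$ by a path in $U$; it meets finitely many of the discs $\overline{D(a,\delta_a)}$. For one of them choose $\rho\in(\delta_a,r_a)$ such that $\overline{D(a,\rho)}$ contains neither endpoint, and replace the part of the path between its first and last point in $\overline{D(a,\rho)}$ by an arc of the circle $|w-a|=\rho$. The arc lies in $D(a,r_a)\subset U$ and meets none of the removed discs, so the number of removed discs that the path meets has dropped. After finitely many steps the path lies in $V$.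
\end{proof}

All our domains are built from one unit. A \emph{cell} is a closed square $q$, with side $h$ and center $a$, together with a radius $0<\delta<h/2$. Its \emph{hole} is $\overline{D(a,\delta)}$, its \emph{inscribed disc} is $D(a,h/2)$, and its \emph{modulus} is $M=\log\frac h{2\delta}>0$. The \emph{logarithmic cutoff} of the cell is the Lipschitz function $\eta$ that equals $0$ on the hole, $M^{-1}\log(|w-a|/\delta)$ for $\delta\le|w-a|\le h/2$, and $1$ outside the inscribed disc. In polar coordinates,
\begin{equation}\label{eq:two}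
\int_{\delta<|w-a|<h/2}\frac{dA(w)}{|w-a|^2}=2\pi M,\qquad \int|\nabla\eta|^2\,dA=\frac1{M^2}\cdot2\pi M=\frac{2\pi}M .
\end{equation}
For a family of cells with disjoint interiors, $\eta$ denotes the function that agrees with the cutoff of each cell on that cell and equals $1$ elsewhere; it satisfies $0\le\eta\le1$.

\section{How holes add up: finitely many holes}\label{sec:model}

The two integrals in \eqref{eq:two} describe how a hole enters the two problems. A test function for $\lambda_1$ has to vanish on the hole, and multiplying by $\eta$ achieves this at an energy cost of order $1/M$. For the Bergman kernel the hole makes room for a pole: $1/(w-a)$ has squared norm $2\pi M$ in the punctured inscribed disc, so after normalization its squared values are of order $1/M$. The difference lies in what happens when there are many holes. In the lattice domain $\Omega_\delta$ the Rayleigh quotient is a sum over cells divided by a sum over cells; a slowly varying function times $\eta$ has energy about $1/M$ and mass about $1$ in each cell, and the quotient is about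 $1/M$ however many cells are used. For the kernel, every hole contributes to the value at the one point $z$. Two examples show this.

\begin{example}[one hole]\label{ex:one}
Let $\Omega=\mathbb C\setminus\overline{D(0,\delta)}$. The monomials $w^{k}$, $k\in\mathbb Z$, are orthogonal on annuli centered at $0$, and $w^{-k}\in L^2(\Omega)$ exactly for $k\ge2$, with $\|w^{-k}\|^2=\pi\delta^{2-2k}/(k-1)$. Expanding $f\in A^2(\Omega)$ in its Laurent series and using the Cauchy--Schwarz inequality, we find
\[
K_\Omega(z)=\sum_{k\ge2}\frac{(k-1)\,\delta^{2k-2}}{\pi|z|^{2k}}=\frac{\delta^2}{\pi(|z|^2-\delta^2)^2}.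
\]
This is of order $\delta^2$, far below $1/\log(1/\delta)$. The simple pole $1/w$ is not available, because it is not square-integrable at infinity.
\end{example}

\begin{example}[$n$ holes on a circle]\label{ex:roots}
Let $n\ge2$, let $a_1,\dots,a_n$ be the $n$-th roots of unity, and remove the discs $\overline{D(a_j,\delta)}$ from the plane. Take
\[
f(w)=\frac n{1-w^n}=\sum_{j=1}^n\frac{-a_j}{w-a_j}.
\]
The residues $-a_j$ have sum zero, and $f$ is square-integrable at infinity. Fix $r>0$ such that the discs $\overline{D(a_j,r)}$ are disjoint. On $D(a_j,r)$ we have $f=-a_j/(w-a_j)+g_j$ with $g_j$ bounded, and $|w-a_j|^{-1}$ is integrable, so $\int_{\delta<|w-a_j|<r}|f|^2=2\pi\log(r/\delta)+O(1)$. Outside the discs of radius $r$ the integral of $|f|^2$ is finite and independent of $\delta$. Hence $\|f\|^2=2\pi n\log(1/\delta)+O(1)$ for fixed $n$, while $f(0)=n$: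
\[
K(0)\ge\frac{n^2}{2\pi n\log(1/\delta)+O(1)}=(1+o(1))\,\frac n{2\pi\log(1/\delta)}\qquad(\delta\to0).
\]
A second hole raises the order from $\delta^2$ to $1/\log(1/\delta)$, and each hole at distance $1$ adds the same amount to the lower bound. The values of the $n$ terms at $0$ add up in phase, while their norms add up as if the terms were orthogonal.
\end{example}

The computation works for any fixed distinct points $a_1,\dots,a_n$ and $z$. If $\sum c_j=0$, then $f=\sum c_j/(w-a_j)$ is $O(|w|^{-2})$ at infinity and, as in Example~\ref{ex:roots}, $\|f\|^2=2\pi\log(1/\delta)\sum|c_j|^2+O(1)$. Now $f(z)=\sum c_j\overline{\beta_j}$ is the inner product in $\mathbb C^n$ of $c$ with the vector $\beta_j=1/\overline{(z-a_j)}$. On the hyperplane $\sum c_j=0$ the quotient $|f(z)|^2/\sum|c_j|^2$ is largest when $c$ is the orthogonal projection of $\beta$, that is $c_j=\beta_j-\frac1n\sum_k\beta_k$, and its value is then $\sum|c_j|^2$. Thus the kernel $K_\delta$ of the plane with the $n$ holes of radius $\delta$ satisfies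
\begin{equation}\label{eq:model}
\liminf_{\delta\to0}\ \log\frac1\delta\cdot K_\delta(z)\ \ge\ \frac1{2\pi}\bigg(\sum_{j=1}^n\frac1{|z-a_j|^2}-\frac1n\bigg|\sum_{j=1}^n\frac1{z-a_j}\bigg|^2\bigg).
\end{equation}
For an $N\times N$ block of the unit lattice around $z$, the first term grows like $\log N$ and the second stays bounded, as we verify in the next section. So $K_{\Omega_\delta}(z)$ is not of order $1/M$. To find the true order we have to know how large $N$ may be taken for a given $\delta$, that is, how the error $O(1)$ in $\|f\|^2$ depends on $N$. It is at most of order $N^2\sum|c_j|^2$, against the main term $M\sum|c_j|^2$. One may therefore take $N\approx\sqrt M$, and $\log N$ becomes $\log M$.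

\section{A lower bound for the kernel in a perforated square}\label{sec:lower}

In this section $Q$ is a closed square of side $Nh$, divided into $N^2$ cells $q_j$ of side $h$ with centers $a_j$, common radius $\delta<h/2$ and common modulus $M=\log\frac h{2\delta}$.

\begin{lemma}[almost orthogonality]\label{lem:norm}
Let $W=\mathbb C\setminus\bigcup_jD(a_j,\delta)$ and $C_1=288\pi+4$. For all complex numbers $c_j$ with $\sum_jc_j=0$,
\[
\int_W\Big|\sum_j\frac{c_j}{w-a_j}\Big|^2dA(w)\le\big(4\pi M+C_1N^2\big)\sum_j|c_j|^2 .
\]
\end{lemma}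

\begin{proof}
Both sides are unchanged by rigid motions and dilations, so we may assume $Nh=1$. The functions $1/(w-a_j)$ are large near their poles, where they do not interact, and they overlap everywhere else. We separate the two effects by smearing each pole over its inscribed disc. Let $r=h/2$ and
\[
g_j(w)=\frac1{\pi r^2}\int_{D(a_j,r)}\frac{dA(\zeta)}{w-\zeta}=
\begin{cases}1/(w-a_j),&|w-a_j|>r,\\[2pt] \overline{(w-a_j)}/r^2,&|w-a_j|<r.\end{cases}
\]
The first case is the mean value property of $\zeta\mapsto1/(w-\zeta)$. For the second take $a_j=0$ and $s=|w|<r$. The disc $|\zeta|<s$ contributes $\pi s^2/w=\pi\overline w$ to the integral, again by the mean value property, and the annulus $s<|\zeta|<r$ contributes $0$, because $1/(w-\zeta)=-\sum_{k\ge0}w^k\zeta^{-k-1}$ has mean zero on each circle $|\zeta|=t>s$. Write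
\[
\sum_j\frac{c_j}{w-a_j}=E+G,\qquad E=\sum_jc_je_j,\quad e_j=\frac1{w-a_j}-g_j,\qquad G=\sum_jc_jg_j .
\]

\emph{The local part.} The function $e_j$ vanishes for $|w-a_j|>r$ and equals $(w-a_j)^{-1}(1-|w-a_j|^2/r^2)$ in $D(a_j,r)$, so $|e_j|\le|w-a_j|^{-1}$. The inscribed discs are disjoint, and \eqref{eq:two} gives $\int_W|E|^2\le2\pi M\sum|c_j|^2$.

\emph{The smeared part.} We have
\[
G(w)=\int\frac{\rho(\zeta)}{w-\zeta}\,dA(\zeta),\qquad\rho=\frac1{\pi r^2}\sum_jc_j1_{D(a_j,r)} .
\]
The density $\rho$ is supported in $Q$, which has area $1$, and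
\[
\int\rho\,dA=\sum_jc_j=0,\qquad\|\rho\|_{L^1}^2\le\|\rho\|_{L^2}^2=\frac1{\pi r^2}\sum_j|c_j|^2=\frac{4N^2}\pi\sum_j|c_j|^2 .
\]
Let $p$ be the center of $Q$, so that $|\zeta-p|\le1/\sqrt2$ on $Q$. For $|w-p|<2$ and $\zeta\in Q$ we have $|w-\zeta|<3$, hence $|G|\le k*|\rho|$ on $D(p,2)$ with $k(u)=|u|^{-1}1_{\{|u|<3\}}$ and $\|k\|_{L^1}=6\pi$. Young's inequality $\|k*|\rho|\|_{L^2}\le\|k\|_{L^1}\|\rho\|_{L^2}$ gives $\int_{D(p,2)}|G|^2\le36\pi^2\|\rho\|_{L^2}^2$. For $|w-p|\ge2$ we use the cancellation $\int\rho=0$ to subtract $1/(w-p)$ from the Cauchy kernel. Since $|w-\zeta|\ge|w-p|-1/\sqrt2\ge\frac12|w-p|$,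
\[
|G(w)|=\Big|\int\rho(\zeta)\,\frac{\zeta-p}{(w-\zeta)(w-p)}\,dA(\zeta)\Big|\le\frac{\sqrt2\,\|\rho\|_{L^1}}{|w-p|^2},
\]
and $\int_{|w-p|\ge2}|w-p|^{-4}dA=\pi/4$ gives $\int_{|w-p|\ge2}|G|^2\le\frac\pi2\|\rho\|_{L^2}^2$. Together, $\int_{\mathbb C}|G|^2\le(144\pi+2)N^2\sum|c_j|^2$, and the lemma follows from $|E+G|^2\le2|E|^2+2|G|^2$.
\end{proof}

The hypothesis $\sum c_j=0$ is used only for $|w-p|\ge2$. Without it the sum behaves like $(\sum c_j)/w$ at infinity and the integral diverges, as in Example~\ref{ex:one}.

\begin{proposition}\label{prop:lower}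
There are absolute constants $N_0\in\mathbb N$ and $c_1>0$ with the following property. Let $N\ge N_0$ and $M\ge N^2$. If a domain $\Omega$ satisfies $\Omega\cap D(a_j,\delta)=\emptyset$ for all $j$, then
\[
K_\Omega(z)\ge c_1\,\frac{\log N}{h^2M}\qquad(z\in\Omega\cap Q).
\]
\end{proposition}

\begin{proof}
By (K2) both sides scale in the same way, so we may assume $Nh=1$ and $Q=[0,1]^2$. Fix $z\in\Omega\cap Q$. We take the extremal coefficients of Section~\ref{sec:model}, but leave out the few centers close to $z$, so that sums over centers can be compared with integrals uniformly in $z$.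

\emph{Lattice sums.} Let $J=\{j:|a_j-z|\ge h\}$ and $n=\#J$. The cells $q_j$ with $j\notin J$ lie in $D(z,(1+\frac1{\sqrt2})h)$, whose area is less than $10h^2$, so there are at most $9$ of them and $n\ge N^2-9\ge N^2/2$ for $N\ge5$. For $j\in J$ and $\zeta\in q_j$ we have $|\zeta-a_j|\le h/\sqrt2\le|a_j-z|/\sqrt2$, hence
\begin{equation}\label{eq:compare}
\tfrac14|a_j-z|\le|\zeta-z|\le2|a_j-z| .
\end{equation}
Put $S_k=h^2\sum_{j\in J}|a_j-z|^{-k}=\sum_{j\in J}\int_{q_j}|a_j-z|^{-k}dA(\zeta)$. The right inequality in \eqref{eq:compare} and $Q\subset\overline{D(z,\sqrt2)}$ give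
\[
S_1\le2\int_{|\zeta-z|\le\sqrt2}\frac{dA(\zeta)}{|\zeta-z|}=4\sqrt2\,\pi .
\]
For a lower bound of $S_2$, note that $Q$ contains a quarter-disc $P$ of radius $\frac12$ with vertex $z$: in each coordinate direction choose the side on which $z$ is at distance at least $\frac12$ from the edge. If $\zeta\in q_j$ and $|\zeta-z|\ge2h$, then $|a_j-z|\ge2h-h/\sqrt2\ge h$, so $j\in J$. Thus the cells $q_j$, $j\in J$, cover $P\setminus D(z,2h)$, and the left inequality in \eqref{eq:compare} gives
\[
S_2\ge\frac1{16}\int_{P\setminus D(z,2h)}\frac{dA(\zeta)}{|\zeta-z|^2}=\frac1{16}\cdot\frac\pi2\log\frac1{4h}=\frac\pi{32}\log\frac N4 .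
\]

\emph{The test function.} For $j\in J$ let $b_j=h^2/\overline{(z-a_j)}$, $d=\sum_{J}b_j$ and $c_j=b_j-d/n$, so that $|d|\le S_1$ and $\sum_Jc_j=0$. The function $f(w)=\sum_{j\in J}c_j/(w-a_j)$ is holomorphic on $\Omega$, because no $a_j$ lies in $\Omega$. Since $\overline{b_j}=h^2/(z-a_j)$, we have $h^2f(z)=\sum_Jc_j\overline{b_j}$. This sum can be evaluated in two ways: substituting $b_j=c_j+d/n$ gives $\sum_J|c_j|^2$, and substituting $c_j=b_j-d/n$ gives $\sum_J|b_j|^2-|d|^2/n=h^2S_2-|d|^2/n$. Hence $F:=f(z)$ is real, $\sum_J|c_j|^2=h^2F$, and, as $nh^2\ge\frac12$,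
\[
F=S_2-\frac{|d|^2}{nh^2}\ge S_2-2S_1^2\ge\frac\pi{32}\log\frac N4-64\pi^2\ge\frac\pi{64}\log N
\]
for $N\ge N_0$, with an absolute constant $N_0\ge5$.

\emph{Conclusion.} Apply Lemma~\ref{lem:norm} with $c_j=0$ for $j\notin J$. Since $\Omega\subset W$ and $N^2\le M$, we get $\|f\|^2\le(4\pi+C_1)Mh^2F$, and therefore
\[
K_\Omega(z)\ge\frac{F^2}{\|f\|^2}\ge\frac F{(4\pi+C_1)h^2M}\ge c_1\frac{\log N}{h^2M},\qquad c_1=\frac\pi{64(4\pi+C_1)}.\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis $M\ge N^2$ is used only in the last step, to absorb the smeared part. Some such restriction is necessary: the domain $\Omega_\delta$ satisfies the remaining hypotheses with $h=1$ and every $N$, so without it the conclusion would force $K_{\Omega_\delta}\equiv\infty$. Nothing is assumed about $\Omega$ outside the holes.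
\end{remark}

\section{Upper bounds from cutoff functions}\label{sec:upper}

The next lemma makes the heuristic for $\lambda_1$ precise: only the average of $1/M$ per unit area matters. The cells may have different sizes.

\begin{lemma}\label{lem:upperlambda}
Let $B$ be a closed square of side $T$ and $B'$ the concentric square of side $T/2$ with parallel sides. Suppose that $B$ is the union of finitely many cells $q$ with disjoint interiors and moduli $M_q$, and that $B'$ is the union of some of them. If $\Omega$ contains every interior point of $B$ outside the holes of these cells, then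
\[
\lambda_1(\Omega)\le\frac{16}{(1-\pi/4)\,T^2}\Big(6+\pi\sum_q\frac1{M_q}\Big).
\]
\end{lemma}

\begin{proof}
Let $\psi(w)=\min\big(1,\frac4T\operatorname{dist}(w,\mathbb C\setminus B)\big)$. Then $\psi=1$ on $B'$, $\psi=0$ off the interior of $B$, and $|\nabla\psi|\le4/T$ on $B\setminus B'$, a set of area $\frac34T^2$; so $\int|\nabla\psi|^2\le12$. With the cutoff $\eta$ of the family of cells, $\phi=\psi\eta$ is admissible for $\Omega$. From $|\nabla\phi|^2\le2|\nabla\psi|^2+2|\nabla\eta|^2$ and \eqref{eq:two} we get $\int|\nabla\phi|^2\le24+4\pi\sum_qM_q^{-1}$. In each cell contained in $B'$ we have $\phi=1$ outside the inscribed disc, that is, on the fraction $1-\frac\pi4$ of its area. So $\int\phi^2\ge(1-\frac\pi4)T^2/4$, and Lemma~\ref{lem:test} gives the claim.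
\end{proof}

The same kind of test function bounds the Bergman kernel from above, but the Dirichlet integral now carries the weight $|w-z|^{-2}$. This weight is the counterpart of the sum $\sum|z-a_j|^{-2}$ in \eqref{eq:model}.

\begin{proposition}\label{prop:upperK}
Let $z\in\Omega$, and let $\phi$ be a real, nonnegative, compactly supported Lipschitz function on $\mathbb C$ that vanishes off $\Omega$ and satisfies $\phi(z)=1$. Then
\[
K_\Omega(z)\le\frac1{4\pi^2}\int\frac{|\nabla\phi(w)|^2}{|w-z|^2}\,dA(w).
\]
\end{proposition}

\begin{proof}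
Let $\bar\partial=\frac12(\partial_x+i\partial_y)$. The Cauchy--Pompeiu formula says that $v(z)=\frac1\pi\int\frac{\bar\partial v(w)}{z-w}\,dA(w)$ for $v\in C_0^\infty(\mathbb C)$. It extends to compactly supported Lipschitz $v$: the mollifications $v_\epsilon$ converge uniformly, $\bar\partial v_\epsilon\to\bar\partial v$ in $L^3$ with supports in a fixed disc, and $1/(z-w)$ is locally in $L^{3/2}$.

Let $f\in A^2(\Omega)$, $\|f\|\le1$, and $0<t<1$. Since $\phi_t=\max(\phi-t,0)$ has compact support in $\Omega$, the function $v=f\phi_t$, extended by zero, is Lipschitz with compact support, $v(z)=(1-t)f(z)$, and $\bar\partial v=f\,\bar\partial\phi_t$ almost everywhere. As $\phi_t$ is real, $|\bar\partial\phi_t|=\frac12|\nabla\phi_t|\le\frac12|\nabla\phi|$. The formula and the Cauchy--Schwarz inequality give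
\[
(1-t)|f(z)|\le\frac1{2\pi}\int_\Omega|f(w)|\,\frac{|\nabla\phi(w)|}{|w-z|}\,dA(w)\le\frac1{2\pi}\Big(\int\frac{|\nabla\phi|^2}{|w-z|^2}\,dA\Big)^{1/2}.
\]
Let $t\to0$ and take the supremum over $f$.
\end{proof}

The constant cannot be improved: for $\Omega=\mathbb D$, $z=0$ and $\phi=\max(1-|w|^2,0)$ we have $|\nabla\phi|=2|w|$ in $\mathbb D$, and the right side equals $4\pi/(4\pi^2)=1/\pi=K_{\mathbb D}(0)$.

\section{The perforated lattice: proof of Theorem~\ref{thm:lattice}}\label{sec:lattice}

Let $q_a$ be the closed unit square centered at $a\in\mathbb Z+i\mathbb Z$. With radius $\delta$ it is a cell of side $h=1$ and modulus $M=\log\frac1{2\delta}$; let $\eta$ be the cutoff of this family, which is Lipschitz on $\mathbb C$. By Lemma~\ref{lem:connected} with $U=\mathbb C$ and $r_a=\frac12$, the set $\Omega_\delta$ is a domain. We assume $M\ge\max(16,N_0^2)$ and prove the four inequalities.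

\emph{Upper bound for $\lambda_1$.} Apply Lemma~\ref{lem:upperlambda} to a square $B$ made of $T^2$ cells, with $T$ a multiple of $4$ so that $B'$ is a union of cells. Then $\sum_qM_q^{-1}=T^2/M$, and letting $T\to\infty$ we obtain
\[
\lambda_1(\Omega_\delta)\le\frac{16\pi}{(1-\pi/4)\,M}.
\]

\emph{Lower bound for $\lambda_1$.} We show $\lambda_1(\Omega_\delta)\ge2/M$, cell by cell. Both integrals in the Rayleigh quotient split into the contributions of the real and the imaginary part, so let $\phi\in C_0^\infty(\Omega_\delta)$ be real. In polar coordinates $(s,\theta)$ about $a$, the cell is $q_a=\{s\le\varrho(\theta)\}$ with $\frac12\le\varrho\le\frac1{\sqrt2}$, and $\phi=0$ for $s\le\delta$. For $\delta\le s\le\varrho(\theta)$, the Cauchy--Schwarz inequality applied to $\phi(s,\theta)=\int_\delta^st^{-1/2}\cdot t^{1/2}\partial_t\phi\,dt$ gives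
\[
\phi(s,\theta)^2\le\log\frac s\delta\int_\delta^{\varrho(\theta)}|\partial_t\phi|^2\,t\,dt\le2M\int_\delta^{\varrho(\theta)}|\nabla\phi|^2\,t\,dt,
\]
because $\log(s/\delta)\le\log\frac1{\sqrt2\,\delta}=M+\log\sqrt2\le2M$. Integrate against $s\,ds\,d\theta$ and use $\int_\delta^\varrho s\,ds\le\varrho^2/2\le\frac14$. This yields $\int_{q_a}\phi^2\le\frac M2\int_{q_a}|\nabla\phi|^2$, and we sum over $a$.

\emph{Lower bound for $\kappa$.} Let $N=\lfloor\sqrt M\rfloor$, so $N\ge N_0$ and $N^2\le M$. Every $z\in\Omega_\delta$ lies in a square $Q$ made of $N^2$ cells $q_a$, and Proposition~\ref{prop:lower} with $h=1$ gives $K_{\Omega_\delta}(z)\ge c_1(\log N)/M$. Since $N\ge\frac12\sqrt M\ge M^{1/4}$ for $M\ge16$, we get $\kappa(\Omega_\delta)\ge\frac{c_1}4(\log M)/M$.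

\emph{Upper bound for $\kappa$.} One point suffices, and we take $z=\frac{1+i}2$, for which $|z-a|\ge\frac1{\sqrt2}$ for all $a$; thus $\eta(z)=1$. The function $\eta$ itself is not compactly supported, and its weighted Dirichlet integral diverges like $\sum|a-z|^{-2}$, so we cut it off at a scale $\ell\ge2$. Let $\psi(w)=\min\big(1,\max(0,2-|w-z|/\ell)\big)$ and apply Proposition~\ref{prop:upperK} to $\phi=\psi\eta$, using $|\nabla\phi|^2\le2|\nabla\psi|^2+2\psi^2|\nabla\eta|^2$. As $|\nabla\psi|=1/\ell$ for $\ell<|w-z|<2\ell$ and $\nabla\psi=0$ almost everywhere else,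
\[
\int\frac{|\nabla\psi|^2}{|w-z|^2}\,dA=\frac{2\pi\log2}{\ell^2}.
\]
The gradient of $\eta$ lives on the discs $D(a,\frac12)$, where $|w-z|\ge|a-z|-\frac12\ge(1-\frac1{\sqrt2})|a-z|\ge\frac14|a-z|$, and only the discs with $|a-z|\le2\ell+\frac12$ meet $\{\psi>0\}$. By \eqref{eq:two},
\[
\int\frac{\psi^2|\nabla\eta|^2}{|w-z|^2}\,dA\le\frac{32\pi}M\,\Sigma,\qquad\Sigma=\sum_{|a-z|\le2\ell+1/2}\frac1{|a-z|^2}.
\]
The four lattice points nearest to $z$ contribute $4\cdot2=8$ to $\Sigma$. Their cells form the square of side $2$ centered at $z$, whose interior contains $D(z,1)$. So for any other $a$ in the sum and $\zeta\in q_a$ we have $1\le|\zeta-z|\le|a-z|+\frac1{\sqrt2}$, and the last quantity is at most $2|a-z|$ and at most $2\ell+2$. These points contribute at most $4\int_{1\le|\zeta-z|\le2\ell+2}|\zeta-z|^{-2}dA=8\pi\log(2\ell+2)$. Altogether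
\[
K_{\Omega_\delta}(z)\le\frac1{4\pi^2}\Big(\frac{4\pi\log2}{\ell^2}+\frac{64\pi}M\big(8+8\pi\log(2\ell+2)\big)\Big).
\]
The choice $\ell=\sqrt M$, the same scale as in the lower bound, gives $\kappa(\Omega_\delta)\le C(\log M)/M$.

Dividing, $\kappa(\Omega_\delta)/\lambda_1(\Omega_\delta)$ lies between two positive multiples of $\log M$, and $\log M/\log\log\frac1\delta\to1$ as $\delta\to0$. This proves Theorem~\ref{thm:lattice}. \qed

There is no conflict with Proposition~\ref{prop:positive}: the inradius $R(\Omega_\delta)=\frac1{\sqrt2}-\delta$ stays bounded, so the best $\alpha$ for $\Omega_\delta$ tends to zero like $1/M$.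

\section{The complement of a circular arc}\label{sec:arc}

In Theorem~\ref{thm:strong} the domain contains $\mathbb D$, so no holes are available there, and still the kernel has to be almost as large as $K_{\mathbb D}(0)=1/\pi$. We therefore wall off the disc by the unit circle and leave a small gap to keep the domain connected. For $0<\sigma\le\frac1{40}$ let
\[
\Gamma_\sigma=\{e^{i\theta}:\ \sigma\le\theta\le2\pi-\sigma\}.
\]
We need lower bounds for $K_{\mathbb C\setminus\Gamma_\sigma}$ inside the disc and near the circle.

Both use the following uniformization. Let $\gamma$ be a closed arc of a circle with endpoints $a\ne b$, and $T(w)=\frac{w-a}{w-b}$. This M\"obius map sends the circle, which passes through $a$ and $b$, onto a line through $0$ together with $\infty$, and it sends $\gamma$ onto a ray $\{t\omega:t\ge0\}\cup\{\infty\}$, $|\omega|=1$. So $T$ maps $\widehat{\mathbb C}\setminus\gamma$ conformally onto the plane slit along this ray, and with the principal square root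
\begin{equation}\label{eq:Phi}
\Phi(w)=\sqrt{-T(w)/\omega}
\end{equation}
maps $\widehat{\mathbb C}\setminus\gamma$ conformally onto the half-plane $H$. In particular $\mathbb C\setminus\gamma$, which corresponds to $H$ minus the point $\Phi(\infty)$, is a domain.

\begin{lemma}\label{lem:near}
If $\frac9{10}\le|z|\le\frac{11}{10}$ and $z\notin\Gamma_\sigma$, then $K_{\mathbb C\setminus\Gamma_\sigma}(z)\ge\frac1\pi$.
\end{lemma}

\begin{proof}
For any arc $\gamma$ as above and $z\notin\gamma$, properties (K1)--(K3) and $\Phi'/\Phi=T'/(2T)$ give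
\begin{equation}\label{eq:arc}
K_{\mathbb C\setminus\gamma}(z)\ge\frac{|\Phi'(z)|^2}{4\pi(\operatorname{Re}\Phi(z))^2}\ge\frac1{4\pi}\Big|\frac{\Phi'(z)}{\Phi(z)}\Big|^2=\frac1{16\pi}\Big|\frac{T'(z)}{T(z)}\Big|^2=\frac{|a-b|^2}{16\pi|z-a|^2|z-b|^2}.
\end{equation}
This is large when $z$ is close to one endpoint of a long arc, so we choose a subarc of $\Gamma_\sigma$ with that property. Let $a=e^{i\theta}$, $\sigma\le\theta\le2\pi-\sigma$, be a point of $\Gamma_\sigma$ nearest to $z$. The point $z/|z|$ is within $\frac1{10}$ of $z$ and within $\sigma$ of $\Gamma_\sigma$, so $d=|z-a|\le\frac1{10}+\sigma\le\frac15$. Let $b=e^{i(\theta+\pi/3)}$ if $\theta\le\pi$ and $b=e^{i(\theta-\pi/3)}$ otherwise. Then $|a-b|=1$, the short arc $\gamma$ from $a$ to $b$ lies in $\Gamma_\sigma$, and $|z-b|\le1+d$. By (K1) and \eqref{eq:arc},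
\[
K_{\mathbb C\setminus\Gamma_\sigma}(z)\ge K_{\mathbb C\setminus\gamma}(z)\ge\frac1{\pi\,(4d(1+d))^2}\ge\frac1\pi,
\]
because $4d(1+d)\le\frac45\cdot\frac65<1$.
\end{proof}

Inside the disc we need the sharp constant. If the gap were closed, the function equal to $1$ in $\mathbb D$ and $0$ outside would be holomorphic off the circle, with squared norm $\pi$. To imitate it we look for a holomorphic function on $\mathbb C\setminus\Gamma_\sigma$ that is close to $+1$ outside and to $-1$ inside the circle, away from the gap. A square root with branch points at the two ends of $\Gamma_\sigma$ changes sign across the arc and does this.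

\begin{lemma}\label{lem:inside}
Given $\varepsilon\in(0,1)$, for all sufficiently small $\sigma$ we have $K_{\mathbb C\setminus\Gamma_\sigma}(z)\ge\frac{1-\varepsilon}\pi$ for $|z|\le\frac9{10}$.
\end{lemma}

\begin{proof}
Write $\Gamma=\Gamma_\sigma$, $m=\cos\sigma$, $\tau=\sin\sigma$, $u=w-m$; then $m>\frac{19}{20}$, $\tau\le\frac1{40}$ and $u^2+\tau^2=(w-e^{i\sigma})(w-e^{-i\sigma})$. Let $\Phi$ be the map \eqref{eq:Phi} for $\gamma=\Gamma$, $a=e^{i\sigma}$, $b=e^{-i\sigma}$, and put $s(w)=(w-b)\Phi(w)/\Phi(\infty)$. Since $T(\infty)=1$, we have $s^2=(w-b)^2T=u^2+\tau^2$. Thus $s$ is holomorphic and zero-free on $\mathbb C\setminus\Gamma$, and $s/u\to1$ at infinity. The test function is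
\[
f=\frac12\Big(1-\frac us\Big).
\]
For $|u|>2\tau$ let $y=\sqrt{1+\tau^2/u^2}$ be the principal root. Then $s^2=(uy)^2$, so $s/(uy)=\pm1$ is constant on each connected subset of $\{|u|>2\tau\}\setminus\Gamma$. We determine the sign.

\emph{Outside: $s=uy$ on $X_+=\{|w|>1,\ |u|>2\tau\}$.} Move a point of $X_+$ outward along the ray from $m$. Then $|u|$ increases, and the point does not return to $\overline{\mathbb D}$, which is convex and contains $m$. So the point stays in $X_+$ and tends to infinity, where $s/(uy)\to1$.

\emph{Inside: $s=-uy$ on $X_-=\{|w|<1,\ |u|>2\tau\}$.} On the circle $|w|=\rho<1$, the quantity $|w-m|^2=\rho^2+m^2-2\rho m\cos(\arg w)$ increases with $|\arg w|\in[0,\pi]$. So each point of $X_-$ can be moved along such a circle inside $X_-$ to the interval $(-1,0]$, which lies in $X_-$ because $m>2\tau$. Hence $X_-$ is connected, and it is enough to find the sign at $w=0$. On the real interval $(-1,\infty)$, which passes through the gap and avoids $\Gamma$, we have $s^2=u^2+\tau^2>0$; so $s$ is real and of constant sign there, and it is positive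 near $+\infty$. Thus $s(0)>0$, while $u=-m<0$ and $y>0$ at $w=0$.

Consequently $f=\frac12(1-y^{-1})$ on $X_+$ and $f-1=\frac12(y^{-1}-1)$ on $X_-$. For complex $|x|\le\frac14$ we have $|(1+x)^{-1/2}-1|\le|x|$, since the derivative has modulus at most $\frac12(\frac34)^{-3/2}<1$ on this disc. With $x=\tau^2/u^2$,
\begin{equation}\label{eq:fpm}
|f|\le\frac{\tau^2}{2|u|^2}\ \text{ on }X_+,\qquad|f-1|\le\frac{\tau^2}{2|u|^2}\ \text{ on }X_-.
\end{equation}
Near the gap, for $|u|\le2\tau$, we use $|f|^2\le\frac12(1+|u|^2/|u^2+\tau^2|)$ and substitute $u=\tau v$: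
\[
\int_{|u|\le2\tau}|f|^2\,dA\le\frac{\tau^2}2\int_{|v|\le2}\Big(1+\frac{|v|^2}{|v^2+1|}\Big)dA(v)=C\tau^2,
\]
where the integral is finite because the zeros $\pm i$ of $v^2+1$ are simple. On $X_-$ we have $|u|<2$ and $|f|^2\le1+\tau^2|u|^{-2}+\frac14\tau^4|u|^{-4}$ by \eqref{eq:fpm}, and on $X_+$ we have $|f|^2\le\frac14\tau^4|u|^{-4}$. The unit circle has measure zero, so
\[
\|f\|^2\le\pi+\int_{2\tau<|u|<2}\frac{\tau^2}{|u|^2}\,dA+\int_{|u|>2\tau}\frac{\tau^4}{4|u|^4}\,dA+C\tau^2=\pi+2\pi\tau^2\log\frac1\tau+\frac{\pi\tau^2}{16}+C\tau^2 .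
\]
If $|z|\le\frac9{10}$, then $|z-m|>\frac1{20}\ge2\tau$, so $z\in X_-$ and $|f(z)-1|\le200\tau^2$. Hence $K_{\mathbb C\setminus\Gamma}(z)\ge|f(z)|^2/\|f\|^2$, and the right side tends to $1/\pi$ uniformly on $|z|\le\frac9{10}$ as $\sigma\to0$.
\end{proof}

\section{A domain with zero eigenvalue: proof of Theorem~\ref{thm:strong}}\label{sec:strong}

Outside the unit circle we perforate a fixed grid of squares of side $s_0$, dividing a square into $N^2$ cells of side $h=s_0/N$ and modulus $M$. By Lemma~\ref{lem:upperlambda} the eigenvalue is governed by $N^2/M$, and by Proposition~\ref{prop:lower} the kernel is at least $c_1s_0^{-2}(N^2/M)\log N$, provided $M\ge N^2$. The choice $M=N^2\sqrt{\log N}$ makes the first quantity tend to zero and the second to infinity as $N\to\infty$, so we let $N$ grow as the squares move away (Figure~\ref{fig:domain}).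

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[very thick] (8:1) arc (8:352:1);
\draw[dashed] (0,0) circle (0.87);
\draw[dashed] (0,0) circle (1.13);
\node at (0,0) {$\mathbb D$};
\foreach \k/\n in {0/2,1/3,2/4,3/6}{
  \draw[gray] ({1.3+0.6*\k},-0.3) rectangle ++(0.6,0.6);
  \foreach \x in {1,...,\n}{
    \foreach \y in {1,...,\n}{
      \fill ({1.3+0.6*\k+0.6*(\x-0.5)/\n},{-0.3+0.6*(\y-0.5)/\n}) circle ({0.05/\n});}}}
\node at (3.95,0) {$\cdots$};
\end{tikzpicture}
\caption{The domain of Theorem~\ref{thm:strong}, not to scale. From the plane one removes the unit circle except for a small gap at $1$ (thick arc) and, in each square of a fixed grid that meets $\{|z|\ge11/10\}$, a square array of tiny closed discs. Only four such squares are drawn; the arrays become finer and the discs smaller toward infinity. The dashed circles $|z|=9/10$ and $|z|=11/10$ separate the three regions in which the kernel is estimated.}\label{fig:domain}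
\end{figure}

\emph{Construction.} Fix $\sigma\le\frac1{40}$ as in Lemma~\ref{lem:inside}, and put $\Gamma=\Gamma_\sigma$ and $s_0=\frac1{20}$. Let $Q_1,Q_2,\dots$ be those closed squares of the grid with vertices in $s_0(\mathbb Z+i\mathbb Z)$ that meet $\{|z|\ge\frac{11}{10}\}$. They cover this set, and they lie in $\{|z|>1\}$ because their diameter $s_0\sqrt2$ is less than $\frac1{10}$. Choose integers $N_k\ge\max(N_0,3)$ with $c_1s_0^{-2}\sqrt{\log N_k}\ge1+k$; then $N_k\to\infty$. Put
\[
h_k=\frac{s_0}{N_k},\qquad M_k=N_k^2\sqrt{\log N_k},\qquad\delta_k=\tfrac12h_ke^{-M_k}.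
\]
Since $N_k\ge3$ we have $M_k\ge N_k^2$. Divide $Q_k$ into $N_k^2$ squares of side $h_k$, with set of centers $A_k$; with radius $\delta_k$ they are cells of modulus $M_k$. Define
\[
\Omega=\mathbb C\setminus\Big(\Gamma\cup\bigcup_k\bigcup_{a\in A_k}\overline{D(a,\delta_k)}\Big).
\]
The inscribed discs of all these cells are pairwise disjoint and lie in $\{|z|>1\}\subset\mathbb C\setminus\Gamma$, and a compact set meets finitely many $Q_k$, hence finitely many cells. By Lemma~\ref{lem:connected} with $U=\mathbb C\setminus\Gamma$, the set $\Omega$ is a domain. It contains $\mathbb D$, so $\kappa(\Omega)\le K_\Omega(0)\le\frac1\pi$ by (K1) and (K3).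

\emph{The kernel.} Let $z\in\Omega$. If $|z|\le\frac{11}{10}$, then $K_\Omega(z)\ge K_{\mathbb C\setminus\Gamma}(z)\ge\frac{1-\varepsilon}\pi$ by (K1) and Lemmas~\ref{lem:inside} and~\ref{lem:near}. If $|z|\ge\frac{11}{10}$, then $z\in Q_k$ for some $k$, and Proposition~\ref{prop:lower} gives
\[
K_\Omega(z)\ge c_1\frac{\log N_k}{h_k^2M_k}=c_1s_0^{-2}\sqrt{\log N_k}\ge1+k .
\]
Hence $\kappa(\Omega)\ge\frac{1-\varepsilon}\pi$. For each $k_0$ the union $Q_1\cup\dots\cup Q_{k_0}$ is bounded, so $K_\Omega(z)>1+k_0$ for all $z\in\Omega$ of large modulus; that is, $K_\Omega(z)\to\infty$ as $|z|\to\infty$.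

\emph{The eigenvalue.} Let $L$ be a positive multiple of $4$. Since $N_k^2/M_k=(\log N_k)^{-1/2}\to0$, there is $k_0$ with $N_k^2/M_k\le L^{-2}$ for $k>k_0$. All grid squares far enough from the origin are among the $Q_k$ with $k>k_0$; let $B$ be a square of side $T=Ls_0$ made of $L^2$ of them. The concentric square $B'$ of side $T/2$ is a union of grid squares, because $4$ divides $L$, and hence a union of cells. The square $B$ does not meet $\Gamma$, and it meets only the holes of its own cells. Moreover $\sum_qM_q^{-1}=\sum_{Q_k\subset B}N_k^2/M_k\le1$. Lemma~\ref{lem:upperlambda} gives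
\[
\lambda_1(\Omega)\le\frac{16(6+\pi)}{(1-\pi/4)\,s_0^2\,L^2},
\]
and $L$ is arbitrarily large, so $\lambda_1(\Omega)=0$. This proves Theorem~\ref{thm:strong}. \qed

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Let $\Omega$ be the domain of Theorem~\ref{thm:strong}. For $t>0$ we have $\lambda_1(t\Omega)=t^{-2}\lambda_1(\Omega)=0$ and $\kappa(t\Omega)=t^{-2}\kappa(\Omega)$, which tends to infinity as $t\to0$; this contradicts $\kappa\le\Phi(0)<\infty$. For the second statement, $\mathbb D\subset\Omega$ gives $R(\Omega)\ge1$, and $R(\Omega)<\infty$ by \eqref{eq:inradius} because $\kappa(\Omega)>0$. Hence $1-\varepsilon\le\pi R(\Omega)^2\kappa(\Omega)\le1$, with $\varepsilon\in(0,1)$ arbitrary.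
\end{proof}

\begin{thebibliography}{9}

\bibitem{CX}
Bo-Yong Chen and Yuanpu Xiong, \emph{Real Variable Things in Bergman Theory}, arXiv:2412.13854 (2024).

\bibitem{Makai}
E. Makai, \emph{Acta Math. Acad. Sci. Hungar.} 16 (1965), 319--323.

\end{thebibliography}
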